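\title{The Ellis group of an NIP group does not depend on the model}

\begin{abstract}
Let $T$ be a complete first-order theory and $G$ a group definable in $T$ without parameters. For each model $M$, the group $G(M)$ acts on the space of global types on $G$ that are finitely satisfiable in $M$, and Ellis's structure theory attaches to this flow a group with a topology, the Ellis group of $G(M)$ with the $\tau$-topology. We prove that if $T$ is NIP, then the Ellis group does not depend on $M$, up to isomorphism of semitopological groups. We also prove that in this case the $\tau$-topology is Hausdorff, so that the Ellis group is a compact Hausdorff topological group attached to $T$ and $G$, and we show by an example that NIP cannot be omitted from the first statement.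
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $T$ be a complete first-order theory in a language $L$, let $\mathfrak{C}$ be a monster (sufficiently saturated) model of $T$, and let $G$ be a group definable over $\emptyset$. For every model $M\preccurlyeq\mathfrak{C}$ the set $G(M)$ is a subgroup of $G(\mathfrak{C})$. A \emph{global type} is a complete type over $\mathfrak{C}$; it is \emph{finitely satisfiable in $M$} if each of its formulas has a solution in $M$. For a small model $M$ let $S_M$ be the space of global types concentrated on $G$ and finitely satisfiable in $M$. It is compact Hausdorff, and the discrete group $G(M)$ acts on it by left translation, so $S_M$ is a $G(M)$-flow. The types of elements of $G(M)$ form a dense copy of $G(M)$ in $S_M$: the space $S_M$ is the compactification of $G(M)$ seen by the definable sets.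

The group operation of $G(M)$ extends to $S_M$. The product $pq$ is the push-forward of the Morley product under the group operation: for every small set $B\supseteq M$,
\begin{equation}\label{eq:morley}
(pq)|_B=\mathrm{tp}(a\cdot b/B),\qquad\text{where } b\models q|_B \text{ and } a\models p|_{Bb}.
\end{equation}
With this product $S_M$ is a semigroup, canonically isomorphic to the Ellis semigroup of the flow. Let $\mathcal{I}$ be a minimal left ideal of $S_M$ and $u\in\mathcal{I}$ an idempotent. Then $K=u\mathcal{I}$ is a group. Ellis's \emph{$\tau$-topology} on $K$ is given by the closure operator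
\begin{equation}\label{eq:tau}
\mathrm{cl}_\tau(A)=K\cap(u\circ A),\qquad u\circ A=\{\lim g_ia_i : g_i\in G(M),\ g_i\to u,\ a_i\in A\},
\end{equation}
where the limits are limits of convergent nets in $S_M$. It makes $K$ a $T_1$ quasicompact \emph{semitopological} group, that is, multiplication is continuous in each variable separately. The isomorphism type of this semitopological group does not depend on $\mathcal{I}$ and $u$; it is the \emph{Ellis group of $G(M)$}. Section~\ref{sec:semigroup} recalls these facts and identifies $K$ with the automorphism group of the minimal flow $\mathcal{I}$.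

If $G$ is finite, then $S_M=G$ and the Ellis group is the discrete group $G$. If $G$ is infinite, then $S_M$ contains $G(M)$ and grows with $M$, and one asks whether the Ellis group grows too, or whether it is an invariant of $G$ and $T$. There is a second compact object to compare it with. Let $G^{00}_M(\mathfrak{C})$ be the smallest subgroup of $G(\mathfrak{C})$ that is type-definable over $M$ and has bounded index, i.e., index smaller than the degree of saturation of $\mathfrak{C}$. In the logic topology, where a set is closed if and only if its preimage in $G(\mathfrak{C})$ is type-definable over a small set, the quotient $G(\mathfrak{C})/G^{00}_M(\mathfrak{C})$ is a compact Hausdorff topological group $G/G^{00}_M$ that does not depend on $\mathfrak{C}$.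

A formula $\varphi(x;y)$ has the \emph{independence property} (IP) if for every $n$ there are $a_1,\dots,a_n$ and $b_s$ for $s\in\{0,1\}^n$ such that $\varphi(a_i;b_s)$ holds if and only if $s_i=1$. The theory $T$ is \emph{NIP} if no formula, with any partition of its variables, has IP; formulas with parameters then have no IP either, since the parameters can be absorbed into $y$. The group $G$ is \emph{definably amenable} if there is a left-invariant finitely additive probability measure on its definable subsets. By a theorem of Shelah, if $T$ is NIP then $G^{00}_M=G^{00}_N$ for all models $M,N$. By a theorem of Chernikov and Simon, if $T$ is NIP and $G$ is definably amenable, then the Ellis group of $G(M)$ is isomorphic to $G/G^{00}_M$ for every model $M$. So in the definably amenable NIP case the Ellis group does not depend on the model. This suggests a positive answer to the following question, which we take from \cite{Stonestrom}.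

\medskip
\noindent\textbf{Question.} \emph{Suppose that $T$ is NIP and that $M\preccurlyeq N$ are models. Are the Ellis groups of $G(M)$ and $G(N)$ isomorphic, as semitopological groups with the $\tau$-topology?}

\subsection{Results}

The answer is yes, and the hypothesis $M\preccurlyeq N$ is not needed.

\begin{theorem}\label{thm:A}
Let $T$ be a complete NIP theory and $G$ an $\emptyset$-definable group. For all $M_1,M_2\models T$, the Ellis groups of $G(M_1)$ and $G(M_2)$ are isomorphic as semitopological groups with the $\tau$-topology. In particular this holds for $M\preccurlyeq N$.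
\end{theorem}

\begin{theorem}\label{thm:B}
Let $T$ be a complete NIP theory and $G$ an $\emptyset$-definable group. For every $M\models T$, with no countability assumption, the $\tau$-topology on the Ellis group of $G(M)$ is Hausdorff. Hence the Ellis group is a compact Hausdorff topological group, depending only on $T$ and $G$.
\end{theorem}

\begin{proposition}\label{prop:C}
NIP cannot be dropped from Theorem~\ref{thm:A}: there is a countable theory with a definable group and models $M\preccurlyeq N$ whose Ellis groups have different cardinalities.
\end{proposition}

\subsection{The method}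

In the definably amenable case both Ellis groups are identified with a third group. Here we compare them directly, and the first difficulty is the lack of a useful map. For $M\preccurlyeq N$ the semigroup $S_M$ is a subsemigroup of $S_N$, but it is not invariant under $G(N)$ unless $G(N)=G(M)$, so left ideals of $S_M$ are not left ideals of $S_N$. In the other direction, an element of $S_N$ restricts to a type over $M$, which carries less information than an element of $S_M$.

Section~\ref{sec:reduction} removes the second obstacle. Using Shelah's expansion by externally definable sets, we reduce to the case where all types over $M$ are definable. Then $S_M$ is the space of types over $M$, and restriction gives a continuous map $f$ from a minimal left ideal $\mathcal{J}$ of $S_N$ onto $\mathcal{I}$. This map is not multiplicative and is equivariant only for the small group $G(M)$. We show that nevertheless every automorphism of the $G(N)$-flow $\mathcal{J}$ descends along $f$ to an automorphism of $\mathcal{I}$, and that the resulting homomorphism $c$ of Ellis groups is onto and commutes with $\tau$-closure (Section~\ref{sec:hom}). The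 tool is Lemma~\ref{lem:split}: finitely many definable sets of a certain form, with arbitrary parameters, are all decided by one nonempty set defined over $M$. Section~\ref{sec:inj} shows that $c$ is injective, and Section~\ref{sec:hausdorff} proves Theorem~\ref{thm:B}.

NIP is used in four places: in Shelah's theorem on externally definable sets, in the counting argument for Lemma~\ref{lem:split}, and in two direct constructions of a formula with IP, one for injectivity and one for Theorem~\ref{thm:B}. Section~\ref{sec:examples} computes two examples by hand: a circle group, on which each object of the proof can be seen, and the example for Proposition~\ref{prop:C}.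

\section{The semigroup $S_N$ and the $\tau$-topology}\label{sec:semigroup}

No assumption on $T$ is needed in this section. Fix a small model $N$.

\subsection{Types as ultrafilters}

A subset of $N^n$ is \emph{externally definable} if it has the form $\varphi(N,c)$ with $c$ in an elementary extension of $N$; by saturation we may take $c\in\mathfrak{C}$. Let $\mathrm{Ext}_G(N)$ be the Boolean algebra of externally definable subsets of $G(N)$. A global type $p$ finitely satisfiable in $N$ cannot distinguish two formulas with the same solutions in $N$. So an element $p$ of $S_N$ is the same thing as an ultrafilter on $\mathrm{Ext}_G(N)$, through $\varphi(x,c)\in p\iff\varphi(N,c)\cap G(N)\in p$, and the topology is the Stone topology with basic clopen sets $[X]=\{p:X\in p\}$. An element $g\in G(N)$ is identified with the principal ultrafilter at $g$. In these terms,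
\begin{equation}\label{eq:product}
X\in pq\iff\{g\in G(N):g^{-1}X\in q\}\in p .
\end{equation}
Indeed, let $X=\varphi(N,c)\subseteq G(N)$, let $B\supseteq Nc$ be small and let $b\models q|_B$. For $g\in G(N)$ we have $g^{-1}X\in q$ if and only if $\varphi(g\cdot b,c)$ holds. So the set on the right of \eqref{eq:product} is externally definable, and it belongs to $p$ if and only if $\varphi(a\cdot b,c)$ holds for $a\models p|_{Bb}$, in agreement with \eqref{eq:morley}. This computation also shows why one works with externally definable sets: even for $N$-definable $X$, the set on the right of \eqref{eq:product} is defined with the external parameter $b$.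

Thus the flow and the semigroup $S_N$, and with them the Ellis group, depend only on the group $G(N)$ and the algebra $\mathrm{Ext}_G(N)$. Formula \eqref{eq:product} shows that right multiplication $p\mapsto pq$ is continuous for every $q\in S_N$, and that for $g\in G(N)$ the product $gq$ is the translate of $q$, with $X\in gq\iff g^{-1}X\in q$, which is continuous in $q$. The product is associative: $g(qr)=(gq)r$ for $g\in G(N)$ by \eqref{eq:product}, both sides of $p(qr)=(pq)r$ are continuous in $p$, and $G(N)$ is dense. If $g_i\to q$ then $g_ix\to qx$. Three consequences are used throughout. A closed $G(N)$-invariant subset of $S_N$, or of $S_N\times S_N$ with the diagonal action, is $S_N$-invariant. The set $S_Nx$ is the closure of the orbit $G(N)x$. The map sending $p$ to left multiplication by $p$ is a continuous injection $S_N\to S_N^{\,S_N}$ whose image is the closure of the set of translations, which is the Ellis semigroup of the flow.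

We use Ellis's structure theory for a compact Hausdorff semigroup $S$ in which all maps $p\mapsto pq$ are continuous.
\begin{itemize}
\item[(E1)] (Ellis--Numakura) If $S$ is nonempty, it contains an idempotent.
\item[(E2)] Every left ideal $Sx$ contains a minimal left ideal. A minimal left ideal $\mathcal{I}$ is closed, and $\mathcal{I}=Sx$ for all $x\in\mathcal{I}$.
\item[(E3)] If $v\in\mathcal{I}$ is idempotent, then $xv=x$ for all $x\in\mathcal{I}$, and $v\mathcal{I}=\{x\in\mathcal{I}:vx=x\}$ is a group with identity $v$.
\end{itemize}
Since $S_Nx$ is the orbit closure of $x$, (E2) says that the minimal left ideals of $S_N$ are exactly the minimal subflows, i.e., the minimal nonempty closed $G(N)$-invariant sets. We also record a cancellation rule. With $K=u\mathcal{I}$,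
\begin{equation}\label{eq:cancel}
x\in\mathcal{I},\quad k,k'\in K,\quad xk=xk'\ \Longrightarrow\ k=k',
\end{equation}
because $ux\in K$ and $(ux)k=(ux)k'$ in the group $K$.

\subsection{The $\tau$-topology through graphs}

Fix a minimal left ideal $\mathcal{I}$ of $S=S_N$, an idempotent $u\in\mathcal{I}$, and $K=u\mathcal{I}$. Definition \eqref{eq:tau} refers to nets converging to the particular point $u$, which makes it awkward to transport along a map of flows. We replace it by a description inside $\mathcal{I}\times\mathcal{I}$. Right multiplication by $k\in K$ is a continuous $G(N)$-equivariant map $\rho_k:\mathcal{I}\to\mathcal{I}$. Let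
\[
\Gamma_k=\{(x,xk):x\in\mathcal{I}\},\qquad T_A=\overline{\textstyle\bigcup_{a\in A}\Gamma_a}\subseteq\mathcal{I}^2\qquad(k\in K,\ A\subseteq K).
\]

\begin{lemma}\label{lem:graph}
For $A\subseteq K$ and $k\in K$:\quad $k\in\mathrm{cl}_\tau(A)\iff\Gamma_k\subseteq T_A\iff\Gamma_k\cap T_A\neq\emptyset$.
\end{lemma}

\begin{proof}
The set $T_A$ is closed and $G(N)$-invariant, hence $S$-invariant. If $(x,xk)\in T_A$, choose $q\in S$ with $qx=u$ by (E2); then $q(x,xk)=(u,k)\in T_A$. If $(u,k)\in T_A$, then $(x,xk)=x(u,k)\in T_A$ for all $x\in\mathcal{I}$. So the last two conditions are both equivalent to $(u,k)\in T_A$, and it remains to show that $k\in u\circ A$ if and only if $(u,k)\in T_A$.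

If $g_i\to u$ and $g_ia_i\to k$, then $(g_iu,(g_iu)a_i)=(g_iu,g_ia_i)\to(u,k)$, so $(u,k)\in T_A$.

Conversely, let $(u,k)\in T_A$. The orbit $G(N)u$ is dense in $\mathcal{I}$ and each $\rho_a$ is continuous, so $T_A$ is the closure of $\{(gu,ga):g\in G(N),\,a\in A\}$. Let $V\ni u$ and $V'\ni k$ be open in $S$, and choose $g$ and $a$ with $gu\in V$ and $ga\in V'$. As $h\to u$ with $h\in G(N)$, we have $gh\to gu$ and $gha\to gua=ga$. So some $g'=gh\in G(N)$ has $g'\in V$ and $g'a\in V'$. Letting $(V,V')$ shrink gives a net witnessing $k\in u\circ A$.
\end{proof}

For the reader's convenience we derive from the lemma the standard properties of the Ellis group quoted in the introduction.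

\begin{proposition}\label{prop:standard}
The operator $\mathrm{cl}_\tau$ is the closure operator of a $T_1$ quasicompact topology on $K$ in which left and right translations are homeomorphisms. The semitopological group $K$ does not depend on $\mathcal{I}$ and $u$, up to isomorphism.
\end{proposition}

\begin{proof}
We use Lemma~\ref{lem:graph} throughout. We have $A\subseteq\mathrm{cl}_\tau A$ and $\mathrm{cl}_\tau\emptyset=\emptyset$; the operator is additive since $T_{A\cup B}=T_A\cup T_B$, and idempotent since $T_{\mathrm{cl}_\tau A}\subseteq T_A$. Points are closed because $T_{\{a\}}=\Gamma_a$ and distinct graphs are disjoint by \eqref{eq:cancel}. If $\tau$-closed sets $A_i$ have the finite intersection property, then $\bigcap_iT_{A_i}$ is nonempty and $S$-invariant, so multiplying one of its points by $u$ gives a point $(k_1,k_2)\in K^2$ in it; this point lies on $\Gamma_{k_1^{-1}k_2}$, so $k_1^{-1}k_2\in\bigcap_iA_i$. Each $\rho_k$ is a homeomorphism of $\mathcal{I}$ with inverse $\rho_{k^{-1}}$, by (E3). The homeomorphisms $\mathrm{id}\times\rho_k$ and $\rho_{k^{-1}}\times\mathrm{id}$ of $\mathcal{I}^2$ carry $\Gamma_a$ to $\Gamma_{ak}$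 and to $\Gamma_{ka}$, so translations commute with $\mathrm{cl}_\tau$.

A $G(N)$-equivariant homeomorphism $\sigma$ of $\mathcal{I}$ commutes with left multiplication by $S$, by continuity. Hence $\sigma(x)=\sigma(xu)=x\sigma(u)$ and $\sigma(u)=u\sigma(u)\in K$. So $k\mapsto\rho_k$ identifies $K$ with the automorphism group of the flow $\mathcal{I}$, with maps composed from left to right, and the $\tau$-closure is expressed by graphs of automorphisms. It remains to see that any other minimal left ideal $\mathcal{I}'$ is isomorphic to $\mathcal{I}$ as a flow. Take $y\in\mathcal{I}'$ and $y'\in\mathcal{I}$. The map $x\mapsto xy$ from $\mathcal{I}$ to $\mathcal{I}'$ is continuous, equivariant, and onto by minimality. It is injective, since following it by right multiplication by $y'$ gives $\rho_{uyy'}$ with $uyy'\in K$.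
\end{proof}

\section{Two examples}\label{sec:examples}

\subsection{A circle group}\label{sub:circle}

Let $T=\mathrm{Th}(\mathbb{R},+,<,1)$ and let $G=[0,1)$ with addition modulo $1$, so that $G(\mathbb{R})=\mathbb{T}=\mathbb{R}/\mathbb{Z}$. The theory $T$ eliminates quantifiers once symbols for multiplication by rationals are added; it is o-minimal, hence NIP. We compute the Ellis group of $G(N)$ for every $N\succcurlyeq\mathbb{R}$.

The externally definable subsets of $G(N)$ are the finite unions of convex sets. The standard part map $\mathrm{st}:G(N)\to\mathbb{T}$ is a homomorphism, and preimages of arcs are externally definable. It extends to a continuous map $\mathrm{st}:S_N\to\mathbb{T}$, where $\mathrm{st}(q)$ is the point $r$ such that $q$ contains the preimage of every open arc around $r$, and $\mathrm{st}(gq)=\mathrm{st}(g)+\mathrm{st}(q)$. For $r\in\mathbb{T}$, the sets $\mathrm{st}^{-1}(r,r+\delta)$ with small real $\delta>0$ generate an ultrafilter $r^+_N$: if $C$ is convex, then for small $\delta$ the arc $(r,r+\delta)$ is disjoint from $\mathrm{st}(C)$ or lies in its interior, and in the second case its preimage lies in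 $C$. Define $r^-_N$ in the same way from the arcs $(r-\delta,r)$, and let $\mathcal{J}=\{r^+_N,r^-_N:r\in\mathbb{T}\}$. We claim that
\begin{equation}\label{eq:circle}
r^\pm_N\,q=(r+\mathrm{st}(q))^\pm_N\qquad\text{for all }q\in S_N .
\end{equation}
Let $s=\mathrm{st}(q)$ and $X=\mathrm{st}^{-1}(r+s,r+s+\delta)$. If $\mathrm{st}(g)\in(r,r+\delta)$, then $\mathrm{st}(gq)$ lies in the open arc $(r+s,r+s+\delta)$, so $X\in gq$. By \eqref{eq:product}, $X\in r^+_Nq$. The other sign is symmetric.

By \eqref{eq:circle}, every left ideal contains $\mathcal{J}$. The set $\mathcal{J}$ is $G(N)$-invariant. It is closed, because a point $p\notin\mathcal{J}$ with $\mathrm{st}(p)=r$ contains neither $\mathrm{st}^{-1}(r,r+\delta)$ nor $\mathrm{st}^{-1}(r-\delta,r)$ for small $\delta$, hence lies in the open set $[\mathrm{st}^{-1}(r)]$, which misses $\mathcal{J}$. So $\mathcal{J}$ is the unique minimal left ideal. Its idempotents are $0^+_N$ and $0^-_N$. With $w=0^+_N$ we get $K_N=w\mathcal{J}=\{r^+_N:r\in\mathbb{T}\}$, and $\mathrm{st}:K_N\to\mathbb{T}$ is a group isomorphism.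

It is also a homeomorphism for the $\tau$-topology. The function $\mathrm{st}(x')-\mathrm{st}(x)$ is continuous on $\mathcal{J}^2$ and equals $r$ on $\Gamma_{r^+_N}$, so $r^+_N\in\mathrm{cl}_\tau A$ implies $r\in\overline{\mathrm{st}(A)}$. Conversely, if $a_n\in\mathrm{st}(A)$ decrease strictly to $r$, then $(0^+_N,(a_n)^+_N)\to(0^+_N,r^+_N)$, and if they increase strictly to $r$, then $(0^-_N,(a_n)^-_N)\to(0^-_N,r^-_N)$. These pairs lie in $T_A$ and both limits lie on $\Gamma_{r_N^+}$. In the second case $(a_n)^+_N\to r^-_N\notin K_N$ in $S_N$, so the $\tau$-topology is not the subspace topology.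

So the Ellis group is the circle for all $N\succcurlyeq\mathbb{R}$, although $S_N$ grows with $N$. The reason is visible in the construction of $r^\pm_N$: a definable set with arbitrary parameters has finitely many endpoints, so away from their standard parts it is decided by arcs with real endpoints. Lemma~\ref{lem:split} is the general form of this remark.

The isomorphism is induced by restriction of types to $\mathbb{R}$, which sends $r^\pm_N$ to $r^\pm_{\mathbb{R}}$. On the whole of $S_N$ restriction is not multiplicative: if $\eta\in N$ is a positive infinitesimal, then $\eta$ and its inverse $-\eta$ in $G(N)$ restrict to $0^+_{\mathbb{R}}$ and $0^-_{\mathbb{R}}$, and $0^-_{\mathbb{R}}0^+_{\mathbb{R}}=0^-_{\mathbb{R}}$, while $(-\eta)+\eta=0$.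

\subsection{A symplectic space: proof of Proposition~\ref{prop:C}}

Without NIP, a definable family can cut $G(N)$ independently in $|N|$ ways, and the Ellis group records all of these cuts.

Let $V_0$ be a countably infinite-dimensional $\mathbb{F}_2$-vector space with a nondegenerate alternating bilinear form $\beta$, for instance with basis $e_i,f_i$ $(i\in\mathbb{N})$, $\beta(e_i,f_i)=\beta(f_i,e_i)=1$, and $\beta=0$ on the other pairs of basis vectors. Let $T$ be the theory of $V_0$ with addition and the relation $\beta(x,y)=1$, and let $G=V$ be the additive group. Every $N\models T$ is an infinite $\mathbb{F}_2$-vector space with a nondegenerate bilinear form. Define $\pi:S_N\to\mathrm{Hom}(V(N),\mathbb{F}_2)$ by letting $\pi(p)(v)$ be the value $\epsilon$ with $\{x:\beta(x,v)=\epsilon\}\in p$. The function $\pi(p)$ is additive because $\beta$ is additive in $v$ and $p$ is closed under finite intersections.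

The map $\pi$ is a semigroup homomorphism. For $X=\{x:\beta(x,v)=\epsilon\}$ and $g\in V(N)$, we have $-g+X\in q$ if and only if $\beta(g,v)+\pi(q)(v)=\epsilon$; by \eqref{eq:product}, $X\in pq$ if and only if $\pi(p)(v)+\pi(q)(v)=\epsilon$.

The map $\pi$ is onto. Let $\lambda\in\mathrm{Hom}(V(N),\mathbb{F}_2)$. It suffices to show that the sets $\{x:\beta(x,v)=\lambda(v)\}$ have the finite intersection property, and by linearity it suffices to consider linearly independent $v_1,\dots,v_n$. If the linear map $x\mapsto(\beta(x,v_i))_i$ from $V(N)$ to $\mathbb{F}_2^n$ were not onto, there would be $\alpha\neq0$ in $\mathbb{F}_2^n$ with $\beta(x,\sum_i\alpha_iv_i)=0$ for all $x$, contradicting nondegeneracy.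

Let $\mathcal{I}\subseteq S_N$ be a minimal left ideal with idempotent $u$. Then $\pi(u)=\pi(u)+\pi(u)=0$. For every $p\in S_N$ we have $upu\in u\mathcal{I}$ and $\pi(upu)=\pi(p)$. So $\pi$ maps the Ellis group of $G(N)$ onto $\mathrm{Hom}(V(N),\mathbb{F}_2)$, which has $2^{|N|}$ elements since $\dim V(N)=|N|$. On the other hand, if $M$ is countable, an algebra of subsets of $G(M)$ has at most $2^{2^{\aleph_0}}$ ultrafilters, so the Ellis group of $G(M)$ has at most $2^{2^{\aleph_0}}$ elements. For $N\succcurlyeq M$ with $|N|\geq2^{2^{\aleph_0}}$, the Ellis group of $G(N)$ has more than $2^{2^{\aleph_0}}$ elements. This proves Proposition~\ref{prop:C}. \qed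

\section{Reduction to definable types}\label{sec:reduction}

A type $p(x)$ over a model $M$ is \emph{definable} if for each $L$-formula $\psi(x,y)$ the set $\{b\in M:\psi(x,b)\in p\}$ is definable with parameters in $M$. This set is $\psi(a,M)$ for $a\models p$, so all types over $M$ are definable if and only if every externally definable subset of every $M^n$ is definable in $M$. The model $\mathbb{R}$ of Section~\ref{sub:circle} has this property: an externally definable subset of $\mathbb{R}^n$ is a Boolean combination of preimages of convex subsets of $\mathbb{R}$ under rational linear forms, and convex subsets of $\mathbb{R}$ are intervals. The core of the paper is the following case of Theorem~\ref{thm:A}, proved in Sections~\ref{sec:heirs}--\ref{sec:inj}.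

\begin{theorem}\label{thm:core}
Let $T$ be NIP, let $M\models T$ be such that all types over $M$ are definable, and let $N\succcurlyeq M$. Then the Ellis groups of $G(N)$ and $G(M)$ are isomorphic as semitopological groups.
\end{theorem}

To reach this situation from an arbitrary model we add the missing definable sets to the language. Let $M^{\mathrm{ext}}$ be the expansion of $M$ by a predicate for every externally definable subset of every $M^n$, in the language $L^{\mathrm{ext}}\supseteq L$. Shelah's theorem \cite{Shelah} states that if $T$ is NIP, then $M^{\mathrm{ext}}$ has quantifier elimination, so that every set definable in $M^{\mathrm{ext}}$ is externally definable in $M$, and $\mathrm{Th}(M^{\mathrm{ext}})$ is NIP. We must check that the expansion does not change the Ellis group, neither for $M$ nor for the larger model.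

\begin{lemma}\label{lem:ext}
Let $T$ be NIP, $M\models T$, let $N^*\succcurlyeq M^{\mathrm{ext}}$ in the language $L^{\mathrm{ext}}$, and let $N$ be the $L$-reduct of $N^*$. Then $N$ and $N^*$ have the same externally definable sets. Hence the Ellis group of $G(N)$ computed in $T$ equals the Ellis group of $G(N^*)$ computed in $\mathrm{Th}(M^{\mathrm{ext}})$.
\end{lemma}

\begin{proof}
Let $\mathfrak{M}\succcurlyeq N^*$ be $|N|^+$-saturated. Its $L$-reduct realizes all $L$-types over $N$, so every externally definable set of $N$ has the form $\psi(N,c')$ with $\psi\in L$ and $c'\in\mathfrak{M}$, and is externally definable in $N^*$.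

Conversely, consider $\varphi^*(N,d)$ with $\varphi^*(x,y)\in L^{\mathrm{ext}}$ and $d\in\mathfrak{M}$, and write $z=(x,y)$. By Shelah's theorem, $\varphi^*$ is equivalent in $M^{\mathrm{ext}}$, hence in $\mathfrak{M}$, to a predicate $R(z)$, where $R(M)=\psi(M,c)$ for an $L$-formula $\psi(z,v)$ and some $c$ in an $L$-elementary extension of $M$. For each $k$,
\[
M^{\mathrm{ext}}\models\forall z_1\cdots\forall z_k\,\exists v\bigwedge_{i\leq k}\bigl(R(z_i)\leftrightarrow\psi(z_i,v)\bigr).
\]
Indeed, given $z_1,\dots,z_k\in M$, the conjunction of the $\psi(z_i,v)$ with $z_i\in R(M)$ and the $\neg\psi(z_i,v)$ with $z_i\notin R(M)$ is an $L(M)$-formula satisfied by $c$, so it has a solution in $M$. The same sentences hold in $\mathfrak{M}$. By compactness there is $c'$ in an $L$-elementary extension of the reduct of $\mathfrak{M}$ with $R(\mathfrak{M})=\psi(\mathfrak{M},c')$. Then $\varphi^*(N,d)=\psi(N,d,c')$ is externally definable in $N$. The last statement holds because the Ellis group depends only on the group and its algebra of externally definable subsets.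
\end{proof}

\begin{corollary}\label{cor:definable}
If $T$ is NIP and $M\models T$, then all types over $M^{\mathrm{ext}}$ are definable, and $G(M)$ and $G(M^{\mathrm{ext}})$ have the same Ellis group.
\end{corollary}

\begin{proof}
Take $N^*=M^{\mathrm{ext}}$ in Lemma~\ref{lem:ext}. An externally definable set of $M^{\mathrm{ext}}$ is externally definable in $M$, so it is named by a predicate of $L^{\mathrm{ext}}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:core}]
Let $M_1,M_2\models T$. We need one model of $T$ that has an expansion extending $M_1^{\mathrm{ext}}$ and an expansion extending $M_2^{\mathrm{ext}}$. By the Keisler--Shelah theorem, elementarily equivalent structures have isomorphic ultrapowers with respect to a common ultrafilter, so there are $I$ and $U$ with $M_1^I/U\cong M_2^I/U$. The ultrapower $N_i^*=(M_i^{\mathrm{ext}})^I/U$ is an elementary extension of $M_i^{\mathrm{ext}}$ with $L$-reduct $M_i^I/U$. By Corollary~\ref{cor:definable}, Theorem~\ref{thm:core} applies to $M_i^{\mathrm{ext}}\preccurlyeq N_i^*$ in the NIP theory $\mathrm{Th}(M_i^{\mathrm{ext}})$. By Lemma~\ref{lem:ext} and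 Corollary~\ref{cor:definable}, the Ellis groups of $G(M_i)$ and $G(M_i^I/U)$, computed in $T$, are isomorphic. Since $M_1^I/U\cong M_2^I/U$, the theorem follows.
\end{proof}

\section{Heirs and the decision lemma}\label{sec:heirs}

\emph{From here to the end of Section~\ref{sec:inj}, $T$ is NIP, all types over $M$ are definable, $N\succcurlyeq M$, and $\mathfrak{C}\succcurlyeq N$ is $(|N|+|L|)^+$-saturated.} A \emph{definable set} is a subset of $G(\mathfrak{C})$ definable with parameters in $\mathfrak{C}$. For a definable set $D$ and $q\in S_N$ we write $D\in q$ for $D\cap G(N)\in q$, and likewise for $S_M$.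

\subsection{The operators $d_p$}

Definability of types has two consequences. First, $\mathrm{Ext}_G(M)$ consists of the traces of $M$-definable sets, so $S_M$ is the space $S_G(M)$ of complete types over $M$ concentrated on $G$. Second, each $p\in S_G(M)$ has a global $M$-definable extension $p^h$, its \emph{heir}: if the $L(M)$-formula $d\psi(y)$ defines $\{b\in M:\psi(x,b)\in p\}$, then $\psi(x,c)\in p^h$ if and only if $\mathfrak{C}\models d\psi(c)$. This is a complete type, because the identities saying that $\psi\mapsto d\psi$ respects Boolean operations and consistency hold in $M$ and hence in $\mathfrak{C}$. From now on an element of $S_M$ is regarded as a type over $M$; its heir $p^h$ is in general different from its global extension finitely satisfiable in $M$.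

The set on the right of \eqref{eq:product} is now $M$-definable, and the heir extends its definition to sets with arbitrary parameters. For $p\in S_M$ and a definable set $D$ put
\[
d_pD=\{a\in G(\mathfrak{C}):a^{-1}D\in p^h\}.
\]

\begin{lemma}\label{lem:calculus}
Let $p,q\in S_M$.
\begin{itemize}
\item[(a)] For each $L(M)$-formula $\psi(x,y)$ there is an $L(M)$-formula $\theta(x,y)$ with $d_p\,\psi(G,c)=\theta(G,c)$ for all $c\in\mathfrak{C}$. In particular, if $D$ is definable over $B\supseteq M$, so is $d_pD$.
\item[(b)] $d_p$ is an endomorphism of the Boolean algebra of definable sets; in particular it is monotone.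
\item[(c)] $d_p(gD)=g\,d_pD$ for $g\in G(\mathfrak{C})$.
\item[(d)] For $M$-definable $D$: $D\in pq\iff d_qD\in p$.
\item[(e)] $d_{pq}=d_pd_q$.
\end{itemize}
\end{lemma}

\begin{proof}
For (a), $a\in d_p\psi(G,c)$ means $\psi(a\cdot x,c)\in p^h$, which is an $L(M)$-condition on $(a,c)$. Part (b) holds because $p^h$ is an ultrafilter on the definable sets. For (c), $a^{-1}gD=(g^{-1}a)^{-1}D$. Part (d) is \eqref{eq:product}, as $d_qD\cap G(M)=\{g\in G(M):g^{-1}D\in q\}$. For (e), let first $D$ be $M$-definable and $a\in G(M)$. By (d) and (c),
\[
a\in d_{pq}D\iff a^{-1}D\in pq\iff d_q(a^{-1}D)=a^{-1}d_qD\in p\iff a\in d_pd_qD .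
\]
For fixed $\psi$, part (a) gives $L(M)$-formulas $\theta_1,\theta_2$ with $d_{pq}\psi(G,c)=\theta_1(G,c)$ and $d_pd_q\psi(G,c)=\theta_2(G,c)$ for all $c\in\mathfrak{C}$. They are equivalent on $G$ in $M$, hence in $\mathfrak{C}$.
\end{proof}

Fix a minimal left ideal $\mathcal{I}\subseteq S_M$, an idempotent $u\in\mathcal{I}$, and $K_M=u\mathcal{I}$. By (e) and (E3),
\begin{equation}\label{eq:du}
d_ud_u=d_u,\qquad d_kd_u=d_k\quad(k\in K_M).
\end{equation}
Let $\mathfrak{B}$ be the family of $M$-definable sets $Q$ with $d_uQ=Q$. By (b) it is a Boolean algebra, and by \eqref{eq:du} it contains $d_uD$ for every $M$-definable $D$. Its role is to pick one definable representative for each clopen subset of $\mathcal{I}$. For $x\in\mathcal{I}$ we have $x=xu$, so $D\in x\iff d_uD\in x$ by (d). Moreover,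
\begin{equation}\label{eq:meets}
\text{every nonempty }Q\in\mathfrak{B}\text{ belongs to some }x\in\mathcal{I}:
\end{equation}
pick $a\in Q\cap G(M)$; then $a\in d_uQ$, so $a^{-1}Q\in u$ and $Q\in au\in\mathcal{I}$.

In the circle group, with $M=\mathbb{R}$ and $u=0^+_{\mathbb{R}}$, the heir $u^h$ is the type of a positive element below all positive elements of $\mathfrak{C}$. So $a\in d_uD$ if and only if $D$ contains $(a,a+\delta)$ for some positive $\delta\in\mathfrak{C}$. The operator $d_u$ turns an arc with endpoints $b,c$ into the half-open arc $[b,c)$ and erases isolated points, and $\mathfrak{B}$ is the algebra generated by the arcs $[b,c)$ with real endpoints.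

\subsection{The decision lemma}

The group $G(N)$ moves $M$-definable sets to sets with parameters outside $M$, about which the flow $\mathcal{I}$ has no direct information. The next lemma says that finitely many such sets, once $d_u$ is applied, are constant on some nonempty member of $\mathfrak{B}$. Say that a set \emph{splits} $Q$ if both it and its complement meet $Q$. We use the Sauer--Shelah lemma: for a formula $\theta(x;y)$ in an NIP theory there are $C,d$ such that any $m\geq1$ instances $\theta(x;b_1),\dots,\theta(x;b_m)$ generate a Boolean algebra with at most $Cm^d$ atoms.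

\begin{lemma}\label{lem:split}
Let $D_1,\dots,D_n$ be definable sets, with arbitrary parameters in $\mathfrak{C}$. There is a nonempty $Q\in\mathfrak{B}$ such that for each $j$ either $Q\subseteq d_uD_j$ or $Q\cap d_uD_j=\emptyset$.
\end{lemma}

\begin{proof}
Write $D_j=\psi_j(G,c_j)$ and let $\theta_j\in L(M)$ satisfy $d_u\psi_j(G,c)=\theta_j(G,c)$ for all $c\in\mathfrak{C}$. For $b\in M$ the set $\theta_j(G,b)=d_u\psi_j(G,b)$ lies in $\mathfrak{B}$; this is why the lemma concerns $d_uD_j$ and not $D_j$. Suppose that every nonempty $Q\in\mathfrak{B}$ is split by some $\theta_j(G,c_j)$.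

We claim that for each $m$ there are $b^i_j\in M$ $(i\leq m,\ j\leq n)$ such that the algebra generated by the sets $\theta_j(G,b^i_j)$ has at least $2^m$ atoms. For $m=0$ the algebra has the single atom $G$. Let $Q_1,\dots,Q_r$ be the atoms at stage $m$; they are nonempty members of $\mathfrak{B}$. The statement ``each $Q_s$ is split by one of $\theta_1(G,y_1),\dots,\theta_n(G,y_n)$'' is an $L(M)$-formula in $(y_1,\dots,y_n)$, and it holds of $(c_1,\dots,c_n)$. As $M\preccurlyeq\mathfrak{C}$, it holds of some $(b^{m+1}_1,\dots,b^{m+1}_n)$ in $M$. Adding these sets splits every atom, so the number of atoms at least doubles.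

An atom at stage $m$ is an intersection of one atom for each $j$ of the algebra generated by $\theta_j(G,b^1_j),\dots,\theta_j(G,b^m_j)$. By Sauer--Shelah there are at most $\prod_jC_jm^{d_j}$ of them, which is less than $2^m$ for large $m$.
\end{proof}

In the circle group one takes for $Q$ a real arc $[b,c)$ whose closure avoids the standard parts of the endpoints of the $D_j$.

\section{The homomorphism $c:K_N\to K_M$}\label{sec:hom}

For $q\in S_N$ let $q|_M\in S_M$ consist of the $M$-definable sets $D$ with $D\in q$. To land in the minimal ideal we multiply by $u$ and define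
\[
f:S_N\to\mathcal{I},\qquad f(q)=(q|_M)\,u .
\]
Let $D$ be $M$-definable, $k\in K_M$, $g\in G(N)$ and $q\in S_N$. Since $f(q)k=(q|_M)k$, parts (d) and (c) of Lemma~\ref{lem:calculus} give
\begin{align}
D\in f(q)&\iff d_uD\in q, & D\in f(q)k&\iff d_kD\in q,\label{eq:f1}\\
D\in f(gq)&\iff d_u(g^{-1}D)\in q, & D\in f(gq)k&\iff d_k(g^{-1}D)\in q.\label{eq:f2}
\end{align}
The map $f$ is continuous and $G(M)$-equivariant. Since $\mathcal{I}$ is a minimal $G(M)$-flow,
\begin{equation}\label{eq:onto}
f(P)=\mathcal{I}\quad\text{for every nonempty closed $G(M)$-invariant }P\subseteq S_N .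
\end{equation}

We want to relate an element $l$ of the Ellis group of $G(N)$ to an element $k\in K_M$ by the identity $f(xl)=f(x)k$ on a minimal left ideal of $S_N$. If it holds at one point $x$, it holds on the closure of the $G(M)$-orbit of $x$, but we need it on the closure of the $G(N)$-orbit. The relation $f(x')=f(x)k$ is not $G(N)$-invariant. In the circle group, with $\eta\in N$ a positive infinitesimal, $f(0)=f(\eta)=0^+_{\mathbb{R}}$, while translating by $-\eta$ gives $f(-\eta)=0^-_{\mathbb{R}}\neq0^+_{\mathbb{R}}=f(0)$. However, the closure of the $G(\mathbb{R})$-orbit of the pair $(0,\eta)$ contains $(0^+_N,0^+_N)=\lim_{g\downarrow0}(g,g+\eta)$, with $g$ real, and for this pair the relation survives all translations. Such a pair always exists.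

\begin{lemma}\label{lem:goodpair}
Let $k\in K_M$ and let $\mathcal{P}\subseteq S_N\times S_N$ be nonempty, closed and $G(M)$-invariant, with $f(x')=f(x)k$ for all $(x,x')\in\mathcal{P}$. Then there is $(x,x')\in\mathcal{P}$ such that $f(qx')=f(qx)k$ for all $q\in S_N$.
\end{lemma}

\begin{proof}
For fixed $(x,x')$ both sides are continuous in $q$, so it suffices to treat $q=g\in G(N)$. Suppose that no such pair exists. Then for every $(x,x')\in\mathcal{P}$ there are $g\in G(N)$ and an $M$-definable $D$ with $D\in f(gx')$ and $D\notin f(gx)k$. By \eqref{eq:f2}, this says that $D'=g^{-1}D$ satisfies $d_uD'\in x'$ and $d_kD'\notin x$. This is a clopen condition on $(x,x')$, so by compactness finitely many sets $D'_1,\dots,D'_n$ serve for all of $\mathcal{P}$. Take $Q\in\mathfrak{B}$ from Lemma~\ref{lem:split} for $D'_1,\dots,D'_n$. By \eqref{eq:meets}, and by \eqref{eq:onto} for the projection of $\mathcal{P}$ to the second coordinate, there is $(x,x')\in\mathcal{P}$ with $Q\in f(x')$; by \eqref{eq:f1}, $Q=d_uQ\in x'$. Choose $j$ with $d_uD'_j\in x'$ and $d_kD'_j\notin x$. Then $Q\cap d_uD'_j\in x'$ is nonempty, so $Q\subseteq d_uD'_j$,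 and $d_kQ\subseteq d_kd_uD'_j=d_kD'_j$ by \eqref{eq:du}. But $Q\in f(x')=f(x)k$ gives $d_kQ\in x$ by \eqref{eq:f1}, so $d_kD'_j\in x$, a contradiction.
\end{proof}

Let $\mathcal{J}\subseteq S_N$ be a minimal left ideal, $w\in\mathcal{J}$ an idempotent and $K_N=w\mathcal{J}$. The notation $\Gamma$ and $T$ refers to $\mathcal{J}^2$ for elements and subsets of $K_N$, and to $\mathcal{I}^2$ for those of $K_M$.

\begin{proposition}\label{prop:c}
For each $l\in K_N$ there is a unique $c(l)\in K_M$ with $f(xl)=f(x)c(l)$ for all $x\in\mathcal{J}$. The map $c:K_N\to K_M$ is a homomorphism, and $(f\times f)(\Gamma_l)=\Gamma_{c(l)}$.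
\end{proposition}

\begin{proof}
Uniqueness is \eqref{eq:cancel}. For existence we first find a candidate $k$ that works at one point. The set $\{(f(x),f(xl)):x\in\mathcal{J}\}$ is closed and $G(M)$-invariant in $\mathcal{I}^2$, hence $S_M$-invariant. Multiplying one of its points by $u$, we find $x_0\in\mathcal{J}$ with $k_1=f(x_0)$ and $k_2=f(x_0l)$ in $K_M$. Put $k=k_1^{-1}k_2$. The set $\mathcal{P}=\{(x,xl):x\in\mathcal{J},\ f(xl)=f(x)k\}$ contains $(x_0,x_0l)$, is closed, and is $G(M)$-invariant because $f$ is $G(M)$-equivariant. Lemma~\ref{lem:goodpair} gives $x\in\mathcal{J}$ with $f(qxl)=f(qx)k$ for all $q\in S_N$. As $S_Nx=\mathcal{J}$, we may take $c(l)=k$.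

For $l,l'\in K_N$ we have $f(xll')=f(xl)c(l')=f(x)c(l)c(l')$, so $c(ll')=c(l)c(l')$ by uniqueness. The last statement holds since $(f\times f)(x,xl)=(f(x),f(x)c(l))$ and $f(\mathcal{J})=\mathcal{I}$.
\end{proof}

Surjectivity of $c$ and its compatibility with $\tau$-closure both ask to lift an element of $K_M$ to $K_N$, the second time inside a prescribed closed set. One lemma covers both.

\begin{lemma}\label{lem:lift}
Let $Z\subseteq\mathcal{J}^2$ be closed and $G(N)$-invariant, and let $k\in K_M$ be such that $(f\times f)(Z)$ meets $\Gamma_k$. Then there is $l\in K_N$ with $c(l)=k$ and $\Gamma_l\cap Z\neq\emptyset$.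
\end{lemma}

\begin{proof}
The set $\mathcal{P}=\{(x,x')\in Z:f(x')=f(x)k\}$ is nonempty by hypothesis, closed and $G(M)$-invariant. Take $(x,x')\in\mathcal{P}$ from Lemma~\ref{lem:goodpair} and put $l_1=wx$, $l_2=wx'$, which lie in $K_N$. With $q=w$ we get $f(l_2)=f(l_1)k$. Since $f(l_i)=f(wl_i)=f(w)c(l_i)$, rule \eqref{eq:cancel} gives $c(l_2)=c(l_1)k$. So $l=l_1^{-1}l_2$ has $c(l)=k$. The pair $(l_1,l_2)=w(x,x')$ lies in $Z$, which is $S_N$-invariant, and it equals $(l_1,l_1l)\in\Gamma_l$.
\end{proof}

\begin{proposition}\label{prop:closure}
The homomorphism $c$ is surjective, and $c(\mathrm{cl}_\tau A)=\mathrm{cl}_\tau c(A)$ for all $A\subseteq K_N$.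
\end{proposition}

\begin{proof}
For surjectivity apply Lemma~\ref{lem:lift} to $Z=\mathcal{J}^2$, whose image is $\mathcal{I}^2$ by \eqref{eq:onto}. Now let $A\subseteq K_N$. A continuous map between compact Hausdorff spaces commutes with closure, so Proposition~\ref{prop:c} gives $(f\times f)(T_A)=T_{c(A)}$. If $l\in\mathrm{cl}_\tau A$, then $\Gamma_l\subseteq T_A$ by Lemma~\ref{lem:graph}, so $\Gamma_{c(l)}\subseteq T_{c(A)}$ and $c(l)\in\mathrm{cl}_\tau c(A)$. If $k\in\mathrm{cl}_\tau c(A)$, then $\Gamma_k\subseteq T_{c(A)}=(f\times f)(T_A)$. Lemma~\ref{lem:lift} with $Z=T_A$ gives $l$ with $c(l)=k$ and $\Gamma_l\cap T_A\neq\emptyset$, that is, $l\in\mathrm{cl}_\tau A$.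
\end{proof}

\section{Injectivity of $c$}\label{sec:inj}

A bijection that commutes with closure is a homeomorphism. So Theorem~\ref{thm:core} follows from Propositions~\ref{prop:c} and~\ref{prop:closure} once $c$ is injective for one choice of $\mathcal{J}$ and $w$; by Proposition~\ref{prop:standard} the choice is ours. An element $r\in\ker c$ satisfies $f(xr)=f(x)$ for all $x\in\mathcal{J}$, so $x$ and $xr$ agree on the sets $d_uD$ with $D$ defined over $M$. We must show that $w$ and $r$ agree on all externally definable subsets of $G(N)$. We first remove the restriction on the parameters of $D$, and then pass from sets of the form $d_uD$ to arbitrary sets.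

\subsection{Sets of the form $d_uD$}

\begin{lemma}\label{lem:step1}
Let $r\in\ker c$. For every definable set $D$, with parameters in $\mathfrak{C}$, and every $x\in\mathcal{J}$: $d_uD\in x\iff d_uD\in xr$. In particular,
\begin{equation}\label{eq:wr}
d_uD\in w\iff d_uD\in r .
\end{equation}
\end{lemma}

\begin{proof}
Suppose not. Replacing $D$ by its complement if necessary, the open set $W=\{x\in\mathcal{J}:d_uD\in x,\ d_uD\notin xr\}$ is nonempty. The complement in $\mathcal{J}$ of the union of its $G(N)$-translates is a proper closed invariant subset, hence empty by minimality, and by compactness $\mathcal{J}=g_1W\cup\dots\cup g_nW$ with $g_j\in G(N)$. By Lemma~\ref{lem:calculus}(c), $x\in g_jW$ if and only if $d_u(g_jD)\in x$ and $d_u(g_jD)\notin xr$. Take $Q\in\mathfrak{B}$ from Lemma~\ref{lem:split} for $g_1D,\dots,g_nD$. By \eqref{eq:meets} and \eqref{eq:onto} there is $x\in\mathcal{J}$ with $Q\in f(x)=f(xr)$, and \eqref{eq:f1} gives $Q\in x$ and $Q\in xr$. Choose $j$ with $x\in g_jW$. Then $Q\cap d_u(g_jD)\in x$ and $Q\setminus d_u(g_jD)\in xr$ are both nonempty, contrary to the choice of $Q$. For \eqref{eq:wr} take $x=w$ and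 use $wr=r$.
\end{proof}

\subsection{The choice of $\mathcal{J}$}

In $\mathcal{I}$, the identity $x=xu$ shows that a point is determined by the sets $d_uD$ that it contains. We choose $\mathcal{J}$ so that a similar identity $x=xt$ holds, where $t\in S_N$ agrees with $u^h$ over $N$. Let
\[
E=\{t\in S_N: D\in t\iff D\in u^h\text{ for all $N$-definable }D\}.
\]
The set $E$ is closed. It is nonempty, since the sets $D\cap G(N)$ with $D\in u^h$ definable over $N$ have the finite intersection property. It is a subsemigroup: for $t,t'\in E$ and $N$-definable $D$, the sets $g^{-1}D$ with $g\in G(N)$ and the set $d_uD$ are $N$-definable, so by \eqref{eq:product} and \eqref{eq:du},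
\begin{align*}
D\in tt'&\iff\{g\in G(N):g^{-1}D\in u^h\}\in t\iff d_uD\in t\iff d_uD\in u^h\\
&\iff1\in d_ud_uD=d_uD\iff D\in u^h .
\end{align*}
By (E1) there is an idempotent $t\in E$. By (E2) we choose $\mathcal{J}\subseteq S_Nt$ and, by (E1) again, an idempotent $w\in\mathcal{J}$. Every $x\in\mathcal{J}$ has the form $yt$, so
\begin{equation}\label{eq:xt}
xt=x\qquad(x\in\mathcal{J}).
\end{equation}
In the circle group, $E$ consists of the single ultrafilter generated by the intervals $(0,\eta)$ with $0<\eta\in N$, and \eqref{eq:xt} is a case of \eqref{eq:circle}.

For $N$-definable $D$ and $x\in\mathcal{J}$, identity \eqref{eq:xt} gives $D\in x\iff d_uD\in x$, so by \eqref{eq:wr} the types $w$ and $r$ agree over $N$. This argument stops at $N$-definable sets, because the global types $t$ and $u^h$ agree only over $N$. To go further we use NIP directly. If a formula $\varphi(x,c)$ separates $w$ from $r$, we realize $w$ and $r$ repeatedly, in such a way that the type over $N$ of a sequence of $n$ realizations does not depend on which of the two types is realized at each place. Then all $2^n$ patterns of $\varphi$ can be moved onto one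 sequence.

We regard $w,r,t$ as global types finitely satisfiable in $N$. For finite tuples $A,B$ in $\mathfrak{C}$, say that $A$ is a \emph{coheir over $B$} if $\mathrm{tp}(A/NB)$ is finitely satisfiable in $N$, and that $\varepsilon\in G(\mathfrak{C})$ is an \emph{heir over $B$} if $\varepsilon\models u^h|_{NB}$. Both properties persist when $B$ is replaced by a tuple of entries of $B$ and products in $G$ of entries of $B$.

\begin{lemma}\label{lem:facts}
Let $A,A_1,A_2,A^0,A^1,B,e$ be finite tuples in $\mathfrak{C}$ and $\varepsilon\in G(\mathfrak{C})$.
\begin{itemize}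
\item[(a)] If $A_1$ is a coheir over $B$ and $A_2$ is a coheir over $(B,A_1)$, then $(A_1,A_2)$ is a coheir over $B$.
\item[(b)] If $\varepsilon\models u^h|_N$ and $A$ is a coheir over $\varepsilon$, then $\varepsilon$ is an heir over $A$.
\item[(c)] If $A^0\equiv_NA^1$ and $e$ is a coheir or an heir over $(A^0,A^1)$, then $(A^0,e)\equiv_N(A^1,e)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\chi$ denote an $L(N)$-formula. (a) If $\chi(A_1,A_2,B)$ holds, there is $A_2'$ in $N$ with $\chi(A_1,A_2',B)$, and then $A_1'$ in $N$ with $\chi(A_1',A_2',B)$. (b) Otherwise $\chi(\varepsilon,A)$ holds and $\chi(x,A)\notin u^h$ for some $\chi$. The second condition is an $L(N)$-condition on $A$, as $u^h$ is $M$-definable. So some $A'$ in $N$ satisfies both conditions, contradicting $\varepsilon\models u^h|_N$. (c) Suppose $\chi(A^0,e)\wedge\neg\chi(A^1,e)$. If $e$ is a coheir, the same holds for some $e'$ in $N$, contradicting $A^0\equiv_NA^1$. If $e$ is an heir, then $\chi(A^0,x)\in u^h$ and $\chi(A^1,x)\notin u^h$, so the $L(N)$-condition $\chi(y,x)\in u^h$ on $y$ separates $A^0$ from $A^1$.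
\end{proof}

Part (b) explains the choice of $t$: a realization of $t$ is a coheir over the elements chosen before it and an heir over the coheirs chosen after it.

\subsection{The kernel is trivial}

\begin{proposition}\label{prop:inj}
For $\mathcal{J}$ and $w$ as chosen above, $c:K_N\to K_M$ is injective.
\end{proposition}

\begin{proof}
Let $r\in\ker c$ and suppose $r\neq w$. Then there are an $L$-formula $\varphi(x,y)$ and $b\in\mathfrak{C}$ with $\varphi(x,b)\in w$ and $\varphi(x,b)\notin r$. Fix $n$. Choose elements of $G(\mathfrak{C})$ in the order
\begin{equation}\label{eq:order}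
\varepsilon_1,\ \varepsilon_2,\ \dots,\ \varepsilon_n,\quad e^0_n,\ e^1_n,\quad e^0_{n-1},\ e^1_{n-1},\quad\dots,\quad e^0_1,\ e^1_1,
\end{equation}
such that, over $N$, $b$ and all elements chosen earlier, $\varepsilon_i$ realizes $t$, $e^0_i$ realizes $w$, and $e^1_i$ realizes $r$. Put $X^s_i=e^s_i\cdot\varepsilon_i$ for $s=0,1$. The sequence has two properties.
\begin{itemize}
\item[(L)] Each element of \eqref{eq:order} is a coheir over the tuple of elements to its left.
\item[(R)] Each $\varepsilon_j$ is an heir over the tuple of elements to its right.
\end{itemize}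
Property (L) holds by construction. For (R), the tuple of elements to the right of $\varepsilon_j$ is a coheir over $\varepsilon_j$ by (L) and repeated use of Lemma~\ref{lem:facts}(a). Also $\varepsilon_j\models t|_N=u^h|_N$, so Lemma~\ref{lem:facts}(b) applies. The order is nested: for $j<i$, the elements that make up $X_i^s$ lie to the right of $\varepsilon_j$ and to the left of $e^0_j,e^1_j$. This is what lets us exchange $X^0_i$ and $X^1_i$ while the other coordinates, inner and outer, stay fixed.

\emph{Claim 1: $\varphi(X^0_i,b)$ and $\neg\varphi(X^1_i,b)$ hold for all $i$.} Since $\varepsilon_i\models t|_{Nb}$ and $e^0_i\models w|_{Nb\varepsilon_i}$, formula \eqref{eq:morley} and \eqref{eq:xt} give $X^0_i\models(wt)|_{Nb}=w|_{Nb}$. In the same way $X^1_i\models(rt)|_{Nb}=r|_{Nb}$.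

\emph{Claim 2: $\mathrm{tp}(X_1^{s_1},\dots,X_n^{s_n}/N)$ does not depend on $s\in\{0,1\}^n$.} It suffices to change one coordinate $i$. Let $P=(\varepsilon_j,e^0_j,e^1_j)_{j>i}$ be the tuple of elements lying between $\varepsilon_i$ and $e^0_i$ in \eqref{eq:order}.

We first show $X^0_i\equiv_{NP}X^1_i$. Let $D$ be definable over $NP$; then so is $d_uD$. By (R), $\varepsilon_i$ is an heir over $(P,e^0_i)$, and by construction $e^0_i\models w|_{NP}$. Hence
\[
X^0_i\in D\iff\varepsilon_i\in(e^0_i)^{-1}D\iff(e^0_i)^{-1}D\in u^h\iff e^0_i\in d_uD\iff d_uD\in w .
\]
The same computation with $e^1_i\models r|_{NP}$ gives $X^1_i\in D\iff d_uD\in r$. Now apply \eqref{eq:wr}; the parameters of $D$ are outside $N$, which is why Lemma~\ref{lem:step1} was proved for parameters in $\mathfrak{C}$.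

Starting from $(X^0_i,P)\equiv_N(X^1_i,P)$, we adjoin the outer elements one at a time with Lemma~\ref{lem:facts}(c). First adjoin $\varepsilon_{i-1},\dots,\varepsilon_1$ in this order. For $j<i$, the tuple $(X^0_i,X^1_i,P,\varepsilon_{j+1},\dots,\varepsilon_{i-1})$ consists of elements to the right of $\varepsilon_j$ and their products, so $\varepsilon_j$ is an heir over it by (R). Then adjoin $e^0_{i-1},e^1_{i-1},\dots,e^0_1,e^1_1$ in this order. Each of them is, by (L), a coheir over $X^0_i,X^1_i,P,\varepsilon_1,\dots,\varepsilon_{i-1}$ and the $e$'s already adjoined, since these are elements to its left or their products. We obtain $(X^0_i,Y)\equiv_N(X^1_i,Y)$, where $Y$ lists all $\varepsilon_j,e^0_j,e^1_j$ with $j\neq i$. Each $X_j^{s_j}$ with $j\neq i$ is a product of two entries of $Y$, and Claim 2 follows.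

For $s\in\{0,1\}^n$ let $\Psi_s(x_1,\dots,x_n)$ be the $L$-formula
\[
\exists y\,\Bigl(\bigwedge_{s_i=0}\varphi(x_i,y)\wedge\bigwedge_{s_i=1}\neg\varphi(x_i,y)\Bigr).
\]
By Claim 1, $\Psi_s(X_1^{s_1},\dots,X_n^{s_n})$ holds with $y=b$. By Claim 2, $\Psi_s(X^0_1,\dots,X^0_n)$ holds for every $s$. As $n$ is arbitrary, $\varphi$ has IP, a contradiction. So $r=w$.
\end{proof}

By Propositions~\ref{prop:c}, \ref{prop:closure} and~\ref{prop:inj}, the map $c$ is a group isomorphism and a homeomorphism. This proves Theorem~\ref{thm:core}, and with it Theorem~\ref{thm:A}. \qed

\section{The $\tau$-topology is Hausdorff}\label{sec:hausdorff}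

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Corollary~\ref{cor:definable} and Shelah's theorem we may replace $M$ by $M^{\mathrm{ext}}$ and assume that all types over $M$ are definable. We use the notation of Section~\ref{sec:heirs} and write $K=K_M$.

The $\tau$-topology is given by its closed sets, so we first need a supply of open sets. For open $O\subseteq\mathcal{I}$ and $M$-definable $D$ let
\[
V(O,D)=\{k\in K:D\in xk\text{ for some }x\in O\}.
\]
This set is $\tau$-open. Let $B=K\setminus V(O,D)$, $k\in\mathrm{cl}_\tau B$ and $x\in O$. By Lemma~\ref{lem:graph}, $(x,xk)\in T_B$, so there are nets $x_i\to x$ in $\mathcal{I}$ and $b_i\in B$ with $x_ib_i\to xk$. Eventually $x_i\in O$, so $D\notin x_ib_i$; as $[D]$ is clopen, $D\notin xk$. Thus $k\in B$.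

Suppose that $K$ is not Hausdorff. Since translations are homeomorphisms, there is $h\neq u$ in $K$ such that every $\tau$-open set containing $u$ meets every $\tau$-open set containing $h$. Choose an $M$-definable $D$ with $D\in u$ and $D\notin h$. An element that lies in neighborhoods of both $u$ and $h$ behaves like $u$ at some point and like $h$ at some point of each of finitely many given open sets, and iterating this produces independent sets. The set $W=\{x\in\mathcal{I}:D\in x,\ D\notin xh\}$ is open and contains $u$. We construct $k_1,k_2,\dots\in K$ such that for all $n\geq0$ and $s\in\{0,1\}^n$ the open set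
\[
O_s=W\cap\bigcap_{i\leq n}\{x\in\mathcal{I}:D\in xk_i\Leftrightarrow s_i=1\}
\]
is nonempty. For $n=0$ this set is $W$. Given $k_1,\dots,k_n$, put $V=\bigcap_sV(O_s,D)$ and $V'=\bigcap_sV(O_s,G\setminus D)$, with $s$ ranging over $\{0,1\}^n$. These sets are $\tau$-open. Any $x\in O_s\subseteq W$ has $D\in x=xu$ and $D\notin xh$, so $u\in V$ and $h\in V'$. Choose $k_{n+1}\in V\cap V'$. Then each $O_s$ contains a point $x$ with $D\in xk_{n+1}$ and a point $x'$ with $D\notin x'k_{n+1}$, as required.

Fix $n$, $s\in\{0,1\}^n$ and $x\in O_s$. By Lemma~\ref{lem:calculus}(d), $d_{k_i}D\in x$ if and only if $s_i=1$. So the intersection of the $M$-definable sets $d_{k_i}D$ for $s_i=1$ and $G\setminus d_{k_i}D$ for $s_i=0$ belongs to $x$, and therefore contains a point $a_s\in G(M)$. Let $e_i\in G(\mathfrak{C})$ realize the type $k_i$ over $M$. Then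
\[
a_s\cdot e_i\in D\iff a_s^{-1}D\in k_i\iff a_s\in d_{k_i}D\iff s_i=1 .
\]
Hence the formula $y\cdot x\in D$ has IP, a contradiction. So $K$ is Hausdorff.

Being also quasicompact and semitopological, $K$ is a topological group by Ellis's theorem \cite{Ellis} that a locally compact Hausdorff semitopological group is a topological group. By Theorem~\ref{thm:A} it depends only on $T$ and $G$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ellis}
Ellis, Duke Math. J., 1957.

\bibitem{Shelah}
Shelah, \emph{Dependent first order theories, continued}, Israel J. Math., 2009.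

\bibitem{Stonestrom}
Atticus Stonestrom, \emph{Some results on NIP groups and their Ellis groups}, arXiv:2607.26265 (2026).

\end{thebibliography}
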